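# A convex $C^1$ function from which no field on an interval can be defined

## A thin Cantor set, its Cantor function, and Theorem A

**Theorem A.** Fix reals $\delta_0=1$ and $0<\delta_{n+1}\le\delta_n/4$ with $2^{Cn}\delta_n\to 0$ for every $C\in\mathbb N$ (for example $\delta_n=4^{-n^2}$). Let $J_{0,0}=[0,1]$. Given closed intervals $J_{n,i}$ ($0\le i<2^n$) of length $\delta_n$, let $J_{n+1,2i}$ and $J_{n+1,2i+1}$ be the leftmost and rightmost closed subintervals of $J_{n,i}$ of length $\delta_{n+1}$, and let $G_{n,i}$ be the open gap between them. Put $E=\bigcap_n\bigcup_i J_{n,i}$. Let $c:[0,1]\to[0,1]$ be the Cantor function of $E$: continuous, nondecreasing, with $c(J_{n,i})=[i2^{-n},(i+1)2^{-n}]$ and $c\equiv s_{n,i}:=\frac{2i+1}{2^{n+1}}$ on $G_{n,i}$. Put $f(x)=\int_0^x c$. Then $f$ is convex, $C^1$ and non-affine. Let $\mathfrak N$ be the expansion of $(\mathbb R,<,+)$ by $f|_{(0,1)}$ and by all subsets of all powers $(E\cup f(E))^k$, $k\ge 1$.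

1. If $U\subseteq\mathbb R^m$ is open and $g:U\to\mathbb R$ is continuous and definable in $\mathfrak N$, then on a dense open subset of $U$, $g$ is locally of the form $x\mapsto\sum\rho_ix_i+\text{const}$ with $\rho_i\in\mathbb Q$.
2. $\mathfrak N$ is not of field-type. Hence its reduct $(\mathbb R,<,+,f)$ is not of field-type, although $f$ is $C^1$ and non-affine.
3. Every $\mathfrak N$-definable $D\subseteq\mathbb R$ is the union of an open set and a nowhere dense Lebesgue-null set.

We first explain the words, then the question that part 2 answers, and then spend most of the time on part 1.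

## Field-type, and the implication that fails

An *expansion* of $(\mathbb R,<,+)$ is a structure $\mathcal R$ with underlying set $\mathbb R$ that has $<$ and $+$ and possibly more relations and functions. *Definable* means first-order definable in $\mathcal R$ with real parameters. A *reduct* of $\mathcal R$ on the same set keeps only part of what is definable. $I$ always denotes a nonempty open interval, and $f:I\to\mathbb R$ is *affine* if it has the form $x\mapsto ax+b$ on $I$.

**Definition (field-type).** $\mathcal R$ is of *field-type* if there are an open interval $J$ and definable functions $\oplus,\otimes:J^2\to J$ such that $(J,<,\oplus,\otimes)$ is an ordered field, where $<$ is the usual order.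

For example, the real field $(\mathbb R,<,+,\cdot)$ is of field-type with $J=\mathbb R$. One can also take $J=(-1,1)$: the function $\psi(u)=u/(1-u^2)$ is an increasing bijection $J\to\mathbb R$, and $u\oplus u'=\psi^{-1}(\psi(u)+\psi(u'))$, $u\otimes u'=\psi^{-1}(\psi(u)\psi(u'))$ are definable in the real field. Note that $\oplus$ need not have anything to do with the given $+$.

The following is known.

**Theorem E.** Suppose $\mathcal R$ does not define an isomorphic copy of the two-sorted structure $(\mathcal P(\mathbb N),\mathbb N,\in,+,\cdot)$, i.e. of second-order arithmetic. Then the following are equivalent: (1) $\mathcal R$ defines a non-affine $C^1$ function $f:I\to\mathbb R$; (2) $\mathcal R$ is of field-type.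

It is also known (Marker, Peterzil, Pillay) that if $\mathcal R$ defines a non-affine $C^2$ function $I\to\mathbb R$, then $\mathcal R$ is of field-type, with no hypothesis on second-order arithmetic. About the hypothesis in Theorem E, Philipp Hieronymi and Erik Walsberg, "A tetrachotomy for expansions of the real ordered additive group", arXiv:1709.03150 (2017), write: "We do not know whether this assumption can be dropped." In plain words: does a single curved $C^1$ graph, together with addition, always produce a multiplication on some interval?

Theorem A answers: no, the assumption cannot be dropped. For the $f$ of Theorem A, the structure $(\mathbb R,<,+,f|_{(0,1)})$ satisfies (1) and not (2). By Theorem E this structure necessarily defines second-order arithmetic. For the larger structure $\mathfrak N$ one sees this directly. The set $E$ has the cardinality of $\mathcal P(\mathbb N)$, so we may code $\mathcal P(\mathbb N)$ by all of $E$ and $\mathbb N$ by a countable subset of $E$; then membership, addition and multiplication become subsets of $E^2$ and $E^3$, and all of these are named in $\mathfrak N$.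 So $\mathfrak N$ is as complicated as possible on $E$, and Theorem A says that this complexity does not spread to intervals.

## Slopes as numbers: what every non-affine $C^1$ function does define

The simplest case is $f(x)=x^2$ on $(0,1)$. For $x,t>0$ with $x+t<1$ we have $f(x+t)-f(x)-f(t)=2xt$, so a piece of multiplication is definable at once.

For a general $C^1$ function the first thing to try is to use the points $a$ of $I$ as names for the slopes $f'(a)$. The numbers $f'(a)$ can be compared using only small increments of $f$; sums of slopes come from sums of increments, and products of slopes from compositions. This is a good idea, and it proves the following.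

**Theorem C.** Let $\mathcal R$ be any expansion of $(\mathbb R,<,+)$ defining a non-affine $C^1$ function $f:I\to\mathbb R$. Then:

(a) $\{(a,b)\in I^2:f'(a)<f'(b)\}$ is definable.

(b) There are a definable $A\subseteq I$ and definable $\oplus,\otimes:A^2\to A$ with $(A,<,\oplus,\otimes)\cong(\mathbb R,<,+,\cdot)$, where $<$ is the usual order.

(c) If $f'$ is injective on some open subinterval (i.e. $f$ or $-f$ is strictly convex there), then $\mathcal R$ is of field-type.

*Proof.* Write $f_a(t)=f(a+t)-f(a)$; this is defined for small $t$, vanishes at $0$, and has derivative $f'(a)$ at $0$.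

**Step (a): comparing slopes.** The purpose is to turn "$f'(a)<f'(b)$" into a first-order statement about increments. Let $P(a,b)$ mean that $f_a<f_b$ on some $(0,\varepsilon)$. Then
$$f'(a)<f'(b)\ \Rightarrow\ P(a,b)\ \Rightarrow\ f'(a)\le f'(b).$$
Here $P$ alone cannot tell $<$ from $=$. So define $a\prec b$ to mean: there is a nonempty open interval $C\subseteq I$ on which $f$ is not affine, with $P(a,c)$ and $P(c,b)$ for all $c\in C$. This is definable, because $f$ is affine on $C$ iff for each $t$ the increment $f(x+t)-f(x)$ does not depend on $x$ (for $x,x+t\in C$). Indeed, if the increments do not depend on $x$, then for $x,x'\in C$ the difference quotients at $x$ and $x'$ agree for small $t$, so $f'$ is constant on $C$; the converse is clear.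

If $a\prec b$, then $f'(a)\le f'(c)\le f'(b)$ for $c\in C$, and $f'$ takes two different values on $C$, so $f'(a)<f'(b)$. Conversely let $f'(a)<f'(b)$ and say $a<b$. Let $b_1=\min\{x\in[a,b]:f'(x)=f'(b)\}$ and $a_1=\max\{x\in[a,b_1]:f'(x)=f'(a)\}$. On $C=(a_1,b_1)$ the function $f'$ avoids both values $f'(a)$ and $f'(b)$, and it tends to $f'(a)$ at $a_1$ and to $f'(b)$ at $b_1$; by the intermediate value theorem $f'(a)<f'<f'(b)$ on $C$. Since the limits at the two ends differ, $f'$ is non-constant on $C$, so $f$ is not affine there and $C$ witnesses $a\prec b$. If $b<a$, use $b_1=\max\{x\in[b,a]:f'(x)=f'(b)\}$, $a_1=\min\{x\in[b_1,a]:f'(x)=f'(a)\}$ and $C=(b_1,a_1)$ in the same way.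

**Step (b1): one point for each slope.** The purpose is to choose a definable set on which $f'$ is injective. As $f'$ is not constant, after replacing $f$ by $-f$ if necessary there are $a_0<b_0$ in $I$ with $f'(a_0)<f'(b_0)$. Shrink $I$ to an open interval containing $[a_0,b_0]$ whose closure is a compact subset of the old $I$, and add $kx$ with $k\in\mathbb N$ large; then also $f'>0$ on $I$. Let $M=\max_{[a_0,b_0]}f'$ and
$$A_0=\{x\in[a_0,b_0]:f'(y)<f'(x)\text{ for all }y\in[a_0,x)\},\qquad A_1=\{x\in A_0:f'(a_0)<f'(x)<M\}.$$
Both are definable by (a) ($M$ is the slope at some point, which we use as a parameter). On $A_0$, $f'$ is strictly increasing by definition. For $v\in[f'(a_0),M]$ the point $x_v=\min\{x\in[a_0,b_0]:f'(x)=v\}$ exists and lies in $A_0$: for $v=f'(a_0)$ it is $a_0$, and otherwise $f'$ starts below $v$ at $a_0$ and avoids $v$ on $[a_0,x_v)$. So $s:=f'|_{A_1}$ is an order isomorphism from $A_1$ onto the open interval $(\alpha,\beta)=(f'(a_0),M)$, with $0<\alpha<\beta$. Write $s_a=s(a)$.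

**Step (b2): sums and products of slopes.** The purpose is to define the relations $x+y=z+w$ and $xy=zw$ between slopes. For $a,b,c,d\in A_1$ we claim:

- $s_a+s_b<s_c+s_d$ iff there is $a'\in A_1$, $a'>a$, with $f_{a'}+f_b<f_c+f_d$ on some $(0,\varepsilon)$;
- $s_as_b<s_cs_d$ iff there is $a'\in A_1$, $a'>a$, with $f_{a'}\circ f_b<f_c\circ f_d$ on some $(0,\varepsilon)$.

For "$\Rightarrow$" choose $a'$ with $s_{a'}>s_a$ so close to $s_a$ that the strict inequality survives; then compare derivatives at $0$ (the compositions are defined near $0$ and have derivatives $s_{a'}s_b$ and $s_cs_d$ there). For "$\Leftarrow$" the comparison of right derivatives at $0$ gives $s_{a'}+s_b\le s_c+s_d$, respectively $s_{a'}s_b\le s_cs_d$; since $s_a<s_{a'}$, and $s_b>0$ in the second case, the strict inequality follows. An equality is the failure of both strict inequalities. So the relations $x+y=z+w$ and $xy=zw$ on $(\alpha,\beta)$, transported by $s$, are definable on $A_1$.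

**Step (b3): moving to a neighborhood of $0$.** The purpose is to get the graphs of $+$ and $\cdot$ themselves. Fix $s_0\in(\alpha,\beta)$ and $0<\eta\le\frac14$ with $s_0(1+w)\in(\alpha,\beta)$ for $|w|\le3\eta$, and identify $u\in L:=(-\eta,\eta)$ with the slope $s_0(1+u)$. For $u,u',u''\in L$:

- $u+u'=u''$ iff $s_0(1+u)+s_0(1+u')=s_0(1+u'')+s_0$.
- $uu'=u''$ iff there are $w,v\in(\alpha,\beta)$ with $ws_0=s_0(1+u)\cdot s_0(1+u')$, $v+s_0=s_0(1+u)+s_0(1+u')$ and $w+s_0=v+s_0(1+u'')$.

In the second line $w=s_0(1+u+u'+uu')$ and $v=s_0(1+u+u')$ are forced. They lie in $(\alpha,\beta)$, since $|u+u'+uu'|<2\eta+\eta^2\le3\eta$; and the last equation then says $uu'=u''$. So the restrictions of the graphs of $+$ and $\cdot$ to $L^3$ are definable on $A:=\{x\in A_1:|s_x/s_0-1|<\eta\}$ via $x\mapsto s_x/s_0-1$. The set $A$ is definable, being the intersection of $A_1$ with an interval.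

**Step (b4): all of $\mathbb R$ from a neighborhood of $0$.** The purpose is to pass from a local field structure to a full field. Every real is $u/v$ with $u,v\in L$, $v\ne0$. Products of elements of $L$ lie in $L$, and $|uv'+u'v|<2\eta^2<\eta$. Hence equality ($uv'=u'v$), order ($(uv)(v'v')<(u'v')(vv)$), sum $\frac{uv'+u'v}{vv'}$ and product $\frac{uu'}{vv'}$ of fractions are expressible inside $L$. The element $u\in L$ corresponds to the fraction $(u\cdot\frac\eta2)/\frac\eta2$. Replacing real variables by pairs from $L$, we see that every semialgebraic relation on $L$ is definable. In particular, with $\psi:L\to\mathbb R$, $\psi(u)=u/(\eta^2-u^2)$, an increasing semialgebraic bijection, the operations $\psi^{-1}(\psi(u)+\psi(u'))$ and $\psi^{-1}(\psi(u)\psi(u'))$ are definable. Transport them to $A$, on which $x\mapsto s_x/s_0-1$ is an order isomorphism onto $L$. This is (b).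

**Step (c): injective derivative.** The purpose is to see when $A$ is an interval. If $f'$ is injective on an open subinterval, it is strictly monotone there; replace $f$ by $-f$ if necessary to make it strictly increasing, and choose $[a_0,b_0]$ in this subinterval. Then $A_0=[a_0,b_0]$, $A_1=(a_0,b_0)$, and $A$ is an open interval because $s$ is continuous and strictly increasing. $\square$

The approach stops at one exact point. The field in (b) lives on the set $A$, where $f'$ increases, and nothing forces $A$ to contain an interval. If $f'$ is locally constant on a dense open set, it is injective on no interval, and $A$ contains no interval. The standard continuous function of this kind is a Cantor function, which leads to the $f$ of Theorem A. By Theorem A, "strictly" cannot be omitted in (c), and in (b) $A$ cannot in general be taken to be an interval.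

## The first levels of $E$ and $f$, by hand

**Existence of $c$.** Let $c_n$ be linear from $i2^{-n}$ to $(i+1)2^{-n}$ on each $J_{n,i}$ and constant on the gaps between these intervals. Then $|c_{n+1}-c_n|\le2^{-n}$, so $c_n$ converges uniformly to a continuous nondecreasing $c$. On $G_{n,i}$, which lies between $J_{n+1,2i}$ and $J_{n+1,2i+1}$, its value is $s_{n,i}=\frac{2i+1}{2^{n+1}}$. Since $f'=c$ is continuous, nondecreasing and non-constant, $f$ is $C^1$, convex and non-affine, also on $(0,1)$.

We collect what we use. The length of $G_{n,i}$ is $\delta_n-2\delta_{n+1}$, so $\delta_n/2\le|G_{n,i}|<\delta_n$. The set $[0,1]\setminus E$ is the disjoint union of the $G_{n,i}$. An endpoint of some $J_{n,i}$ is again an endpoint of some $J_{n+1,j}$, so all these endpoints lie in $E$; in particular $0,1\in E$, and $\delta_n\in E$ because $J_{n,0}=[0,\delta_n]$. As $0\le c\le1$, $f$ is $1$-Lipschitz. Finally, if $x\in G_{n,i}$ and $d$ is the left endpoint of $G_{n,i}$, then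
$$f(x)=f(d)+s_{n,i}(x-d).\tag{1}$$

For $\delta_n=4^{-n^2}$ we have $\delta_1=\frac14$, $\delta_2=\frac1{256}$, and $G_{0,0}=(\frac14,\frac34)$ with slope $\frac12$. Reflection of $J_{1,0}=[0,\frac14]$ in its midpoint sends $G_{n,i}$ to $G_{n,2^{n-1}-1-i}$, and $s_{n,i}+s_{n,2^{n-1}-1-i}=\frac12$; so $c(x)+c(\frac14-x)=\frac12$ on $[0,\frac14]$, and $f(\frac14)=\frac14\cdot\frac14=\frac1{16}$. Thus $f(x)=\frac1{16}+\frac12(x-\frac14)$ on $(\frac14,\frac34)$, and $f(\frac34)=\frac5{16}$.

Formula (1) is the heart of the matter. Off $E$, $f$ is given by addition, by the values on $E$, and by multiplication by a rational $s_{n,i}$ whose height is at most $2^{n+1}$, applied to a number of size less than $\delta_n$. The thinness hypothesis says that $\delta_n$ beats every power of $2^{n+1}$.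

## Locally rational-affine operations cannot be field operations

Here we prove that part 1 of Theorem A implies part 2. So assume part 1, and suppose $(J,<,\oplus,\otimes)$ is an ordered field definable in $\mathfrak N$ on an open interval $J$ with the usual order.

**Step 1: an isomorphism with $\mathbb R$.** The purpose is to make $\oplus,\otimes$ continuous. An open interval is Dedekind complete, so the field is a Dedekind complete ordered field, and there is an isomorphism of ordered fields $\varphi:J\to\mathbb R$. An order isomorphism between intervals is a homeomorphism. So $x\oplus y=\varphi^{-1}(\varphi(x)+\varphi(y))$ is continuous, and likewise $\otimes$.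

**Step 2: $\varphi$ is affine on some interval.** The purpose is to compare $\oplus$ with $+$. By part 1, on some bounded open box $P\times Q\subseteq J^2$ we have $x\oplus y=\rho_1x+\rho_2y+\gamma$, that is,
$$\varphi(\rho_1x+\rho_2y+\gamma)=\varphi(x)+\varphi(y)\qquad(x\in P,\ y\in Q).$$
As $\oplus$ is strictly monotone in each variable, $\rho_1,\rho_2\ne0$. Let $P'=\rho_1P$, $Q'=\rho_2Q+\gamma$, $\alpha(u)=\varphi(u/\rho_1)$ on $P'$, and $\beta(v)=\varphi((v-\gamma)/\rho_2)$ on $Q'$. Then $\varphi(u+v)=\alpha(u)+\beta(v)$ for $u\in P'$, $v\in Q'$. Fix $v_0\in Q'$ and $\varepsilon>0$ with $(v_0-\varepsilon,v_0+\varepsilon)\subseteq Q'$ and $2\varepsilon<|P'|/2$. For $|h|<\varepsilon$ and $u,u+h\in P'$,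
$$\alpha(u+h)+\beta(v_0)=\varphi(u+h+v_0)=\alpha(u)+\beta(v_0+h),$$
so $\alpha(u+h)-\alpha(u)=\chi(h):=\beta(v_0+h)-\beta(v_0)$, independently of $u$. Let $u$ be the midpoint of $P'$ and $|h|,|h'|<\varepsilon/2$; then
$$\chi(h+h')=[\alpha(u+h+h')-\alpha(u+h)]+[\alpha(u+h)-\alpha(u)]=\chi(h')+\chi(h).$$
So $\chi(-h)=-\chi(h)$, and $\chi(rh)=r\chi(h)$ for rational $r\in[0,1]$ and $|h|<\varepsilon/2$; by continuity this holds for real $r\in[0,1]$. Hence $\chi(h)=p_0h$ for $|h|<\varepsilon/2$ with a constant $p_0$. So $\alpha$ is differentiable on $P'$ with constant derivative $p_0$ and is affine. Thus $\varphi(x)=\alpha(\rho_1x)=px+q$ on $P$, with $p>0$ because $\varphi$ is strictly increasing.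

**Step 3: multiplication contradicts this.** The purpose is to see a quadratic polynomial where only a constant is allowed. By part 1 for $\otimes$ there is an open box $P_1\times P_2\subseteq P\times P$, which we shrink so that $px+q\ne0$ on $P_1\cup P_2$, on which $x\otimes y=\rho'_1x+\rho'_2y+\gamma'$. So
$$\varphi(\rho_1'x+\rho_2'y+\gamma')=(px+q)(py+q)\quad\text{on }P_1\times P_2.$$
The right side is non-constant in $x$ for fixed $y$ and non-constant in $y$ for fixed $x$, so $\rho_1',\rho_2'\ne0$. Along a segment $t\mapsto(x+t\rho_2',\,y-t\rho_1')$ in $P_1\times P_2$ the left side is constant. The right side is a quadratic polynomial in $t$ with leading coefficient $-p^2\rho_1'\rho_2'\ne0$. This is a contradiction.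

So $\mathfrak N$ is not of field-type. A field definable in a reduct is definable in the whole structure, so $(\mathbb R,<,+,f)$ is not of field-type either. $\square$

From now on the goal is part 1.

## Ultrapowers, back-and-forth, and the structure without $f$

**Transfer.** Let $\mathbb R^*$ be the ultrapower of $\mathbb R$ by a nonprincipal ultrafilter on $\mathbb N$. Every relation $R\subseteq\mathbb R^k$ has an extension $R^*\subseteq(\mathbb R^*)^k$, and likewise functions, sequences and families of sets (as relations). By Łoś's theorem, a first-order sentence about relations on $\mathbb R$ holds in $\mathbb R$ iff the sentence about the extended relations holds in $\mathbb R^*$. We write $\mathbb N^*,E^*,\dots$, but keep the notation $f,\delta_n,\dots$ for extended functions, with $n\in\mathbb N^*$.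

**Saturation.** Call a set *internal* if it has the form $\{t:(a,t)\in R^*\}$ for a relation $R$ on $\mathbb R$ and a tuple $a$ from $\mathbb R^*$; for example an interval with endpoints in $\mathbb R^*$. Countable saturation says that a decreasing sequence (indexed by standard $k\in\mathbb N$) of nonempty internal sets has nonempty intersection.

**Back-and-forth.** Let $\mathfrak M$ be a structure in a relational language. A partial isomorphism is a bijection $\sigma$ between subsets of $\mathfrak M$ such that each basic relation holds for a tuple iff it holds for its image. Suppose $\Sigma$ is a family of partial isomorphisms, closed under inverses, such that for each $\sigma\in\Sigma$ and $y\in\mathfrak M$ some $\tau\in\Sigma$ extends $\sigma$ and has $y$ in its domain. Then each $\sigma\in\Sigma$ preserves all formulas. The proof is an induction: if $\exists y\,\phi(u,y)$ holds, choose $y$ and extend $\sigma$ to $\tau$ with $y$ in the domain; $\phi(\sigma(u),\tau(y))$ holds, so $\exists y\,\phi(\sigma(u),y)$ holds. The converse uses $\sigma^{-1}$.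

**The case without $f$.** Let us prove part 1 for $(\mathbb R,<,+)$ with constants from a finite set $F$. We claim that if $g:U\to\mathbb R$ is definable with parameters from $F$ and $x\in U$, then $g(x)\in\operatorname{span}_{\mathbb Q}(F\cup\{x_1,\dots,x_m\})$. In $\mathbb R^*$, consider order-preserving $\mathbb Q$-linear bijections $\sigma:A\to A'$ that are the identity on $F$, where $A$ and $A'$ are spanned over $\mathbb Q$ by $F$ and a finite tuple. Let $y\notin A$. As $A$ is countable, it is an increasing union of finite sets. In the $k$-th finite set take the last element $a_k$ below $y$ and the first element $b_k$ above $y$ (or $\pm\infty$). The intervals $(\sigma a_k,\sigma b_k)$ are nonempty and decreasing, so by saturation there is $y'$ in all of them, and even a second one, as we may delete the first from each interval. Now $a+\kappa y\mapsto\sigma(a)+\kappa y'$ ($\kappa\in\mathbb Q$) preserves order: for $\kappa>0$, $a+\kappa y>0$ iff $y>-\kappa^{-1}a$ iff $y'>-\kappa^{-1}\sigma(a)$, and similarly for $\kappa<0$. So we have a back-and-forth system. If $y=g(x)$ were outside $A=\operatorname{span}_{\mathbb Q}(F\cup x)$,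 then starting from $\mathrm{id}_A$ we could send $y$ to some $y'\ne y$ while fixing $x$ and preserving the formula that defines $g$, which is absurd. This proves the claim. If $g$ is continuous, $U$ is covered by the countably many relatively closed sets $\{g(x)=\rho\cdot x+r\}$ with $\rho\in\mathbb Q^m$ and $r\in\operatorname{span}_{\mathbb Q}(F)$, and the Baire category theorem gives part 1.

Three things made this work: the sets $A$ were closed under the functions of the structure; every cut in $A$ made by an outside point contained at least two points; and division by $\kappa$ inside $A$ gave the order of the extension.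

## Two closures that fail

Now add $f$ and the subsets of powers of $B\supseteq E\cup f(E)$. We fix $B^*$ pointwise. Which sets $A\supseteq B^*$ should play the role of the $\mathbb Q$-spaces?

*$\mathbb Q$-spaces are too small.* Let $n\in\mathbb N^*$ be infinite, $x\in G_{n,0}=(d,d')$ and $s=s_{n,0}=2^{-n-1}$. If $f(x)$ lies in the $\mathbb Q$-span of $B^*\cup\{x\}$, then $f(x)=b+\kappa x$ with $\kappa\in\mathbb Q$ and $b$ a rational combination of elements of $B^*$, so by (1) $(s-\kappa)x=b-f(d)+sd$. Here $\kappa\ne s$, as $s$ is a nonzero infinitesimal. For standard $n$ and $\kappa\neq s$, the points $x$ satisfying such an equation with fixed $\kappa$ and fixed rational coefficients form a null set (we prove below that the set of rational combinations of elements of $B$ with fixed coefficients is null), and finitely many null sets do not cover a gap. By transfer, for our infinite $n$ finitely many of the corresponding internal sets do not cover $G_{n,0}$, and by saturation the countably many do not either. So some $x$ has $f(x)$ outside the span: such a span is not closed under $f$.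

*Spaces over all slopes are too big.* Suppose instead that $A$ is closed under multiplication by every $s_{n,i}$, $n\in\mathbb N^*$. Since $1\in A$, all $s_{n,i}$ lie in $A$. By transfer, between any two different points of the interval $(0,1)$ of $\mathbb R^*$ there is some $s_{n,i}$. So no cut in $A$ made by a point $y\in(0,1)$ contains two points, and the second ingredient of the warm-up is lost.

The way between is to read (1) again. The function $f$ never asks us to multiply $1$ by $s_{n,i}$; it asks only for $s_{n,i}(x-d)$ with $|x-d|<\delta_n$. So we allow slopes of level $n$ to act only on elements of size about $\delta_n$ or less. For division, the slopes of level $n$ must be placed in a field $K_n$, and the set $H_n$ of "sizes at level $n$" must be stable under $K_n$. Numbers in $K_n$ will be bounded by powers of $2^{n+1}$, and thinness keeps $H_n$ small after multiplication by all of these.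

## Fields $K_n$ and convex groups $H_n$

Fix a finite set $F\subset\mathbb R$ of parameters and put $B=E\cup f(E)\cup F$, a compact set containing $0,1$. Let
$$\mathfrak N_F=(\mathbb R,<,+,\text{graph of }f|_{(0,1)},(S)_{S\subseteq B^k,\,k\ge1}),$$
with $+$ regarded as a ternary relation. Every set definable in $\mathfrak N$ with parameters from $F$ is $\emptyset$-definable in $\mathfrak N_F$, since $\{r\}\subseteq B$ for $r\in F$.

**Smallness of $B$.** The purpose is to have null sets for the Baire argument. For $q\in\mathbb Q^N$ the set $Z_q=\{\sum q_jb_j:b\in B^N\}$ is compact and null. Indeed $E$ is covered by $2^n$ intervals of length $\delta_n$; as $f$ is $1$-Lipschitz, $f(E)$ is covered by $2^n$ intervals of length $\le\delta_n$. So $B$ is covered by $2^{n+1}+|F|$ intervals of length $\le\delta_n$, and $Z_q$ by $(2^{n+1}+|F|)^N$ intervals of length $\le(\sum|q_j|)\delta_n$. The total length tends to $0$ because $\delta_n$ beats all powers of $2^n$. Moreover $\operatorname{span}_{\mathbb Q}(B)=\bigcup_qZ_q$, a countable union.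

**Definition (scales).** Let $\theta_n=2^{n+1}$. For $n,C\in\mathbb N$ let $K_n^C$ be the finite set of rationals $p/q$ with $p,q\in\mathbb Z$, $q\ne0$, $|p|,|q|\le\theta_n^C$, and let
$$\eta_n^C=\max_{m\ge n}\theta_m^C\delta_m .$$
The maximum exists, and $\eta_n^C\to0$ as $n\to\infty$, because $\theta_m^C\delta_m\to0$. Let $K_{-1}^C$ be the set of rationals $p/q$ with $|p|,|q|\le2^C$, $q\ne0$. Extend to $n\in\mathbb N^*$; the letters $C,C',k$ always denote *standard* naturals. For $n\in\mathbb N^*$ put
$$K_n=\bigcup_CK_n^C,\qquad H_n=\bigcup_C[-\eta_n^C,\eta_n^C],$$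
and put $K_{-1}=\mathbb Q$, $H_{-1}=\mathbb R^*$, $\Lambda=\mathbb N^*\cup\{-1\}$.

For example, for standard $n$ we get $K_n=\mathbb Q$, and $H_n$ is the set of finite elements of $\mathbb R^*$, since $\eta_n^C\ge\theta_n^C\delta_n\to\infty$ as $C\to\infty$. For infinite $n$, $K_n$ contains $2^n$ and $2^{-n}$, and $H_n$ consists of infinitesimals, as each $\eta_n^C$ is infinitesimal. If $\delta_n=4^{-n^2}$ and $n$ is infinite, then $\theta_m^C\delta_m=2^{C(m+1)-2m^2}$ decreases for $m\ge n$, so $\eta_n^C=\theta_n^C\delta_n$. In this case $K_{2n}=K_n$, because $\theta_{2n}\le\theta_n^2$; but $H_{2n}\subsetneq H_n$, because $\eta_{2n}^C=2^{C(2n+1)-8n^2}<2^{-2n^2}=\delta_n$ for all $C$.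

The following facts are all that we use about scales.

- (F1) Each $K_n$ is a subfield of $\mathbb R^*$, and $K_n\subseteq K_m$ for $n\le m$ in $\Lambda$. Products and inverses are clear; for $\frac pq,\frac{p'}{q'}\in K_n^C$ the sum $\frac{pq'+p'q}{qq'}$ has entries of absolute value at most $2\theta_n^{2C}\le\theta_n^{2C+1}$. The inclusions hold since $2\le\theta_n\le\theta_m$.
- (F2) Each $H_n$ is a convex subgroup, because $2\eta_n^C\le\eta_n^{C+1}$; $H_m\subseteq H_n$ for $n\le m$, because $\eta_m^C\le\eta_n^C$; and $K_nH_n\subseteq H_n$, because $|\kappa|\le\theta_n^{C'}$ for $\kappa\in K_n^{C'}$ and $\theta_n^{C'}\eta_n^C\le\eta_n^{C+C'}$. For $n=-1$ these are trivial.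
- (F3) For $n\in\mathbb N^*$, $\eta_n^C=\theta_m^C\delta_m$ for some $m\ge n$ in $\mathbb N^*$, where $\delta_m\in E^*\cap H_m$ and $\theta_m^C\in K_m$. Also $\delta_n\in H_n$.

## Admissible sets and their isomorphisms

**Definition (admissible).** A set $A\subseteq\mathbb R^*$ is *admissible* if $B^*\subseteq A$, $A+A\subseteq A$, and $K_n(A\cap H_n)\subseteq A$ for all $n\in\Lambda$.

The case $n=-1$ says that $A$ is a $\mathbb Q$-space, and by (F2) each $A\cap H_n$ is a $K_n$-vector space. For example $\mathbb R^*$ is admissible. Every admissible $A$ contains $2^{-n}\delta_n$ for each $n\in\mathbb N^*$, as $\delta_n\in B^*\cap H_n$ and $2^{-n}\in K_n$. By (F3) all $\eta_n^C=\theta_m^C\delta_m$ lie in $A$.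

**Definition (isomorphism).** An *isomorphism* $\sigma:A\to A'$ of admissible sets is an order-preserving additive bijection that is the identity on $B^*$ and satisfies $\sigma(\kappa a)=\kappa\sigma(a)$ for all $n\in\Lambda$, $\kappa\in K_n$, $a\in A\cap H_n$.

The identity of $A$ is an example; Lemma 3 will produce others. By (F3), $\sigma(\eta_n^C)=\theta_m^C\sigma(\delta_m)=\theta_m^C\delta_m=\eta_n^C$. So $|a|\le\eta_n^C$ iff $|\sigma(a)|\le\eta_n^C$, and hence
$$a\in H_n\iff\sigma(a)\in H_n\qquad(a\in A,\ n\in\Lambda).\tag{$\star$}$$
Two consequences. First, $\sigma^{-1}$ is an isomorphism: if $a'\in A'\cap H_n$ and $\kappa\in K_n$, then $a=\sigma^{-1}(a')\in H_n$ and $\sigma(\kappa a)=\kappa a'$. Second, if $A''\subseteq A'$ is admissible, so is $\sigma^{-1}(A'')$: it contains $B^*$ and is closed under addition, and for $\kappa\in K_n$, $a\in\sigma^{-1}(A'')\cap H_n$ we have $\sigma(a)\in A''\cap H_n$ and $\sigma(\kappa a)=\kappa\sigma(a)\in A''$.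

**Lemma 1.** An isomorphism $\sigma:A\to A'$ of admissible sets is a partial isomorphism of $\mathfrak N_F^*$, and $A$ is closed under $+$ and $f$.

*Proof.* This is where admissibility meets formula (1). The relations $<$ and $+$ are clear. For $S\subseteq B^k$: if $u\in S^*\subseteq(B^*)^k$, then $\sigma(u)=u$; the same holds for $\sigma^{-1}$. Now let $x\in A$. As $0,1\in B^*$ are fixed, $x\in(0,1)$ iff $\sigma(x)\in(0,1)$; assume this.

If $x\in E^*$, then $f(x)\in f(E)^*\subseteq B^*\subseteq A$, $\sigma(x)=x$, and $\sigma(f(x))=f(x)=f(\sigma(x))$. Otherwise, by transfer, $x\in G_{n,i}=(d,d')$ with $n\in\mathbb N^*$ and $d,d'\in E^*$. Then $x-d\in A\cap H_n$, since $0<x-d<\delta_n$. The slope $s_{n,i}=(2i+1)/2^{n+1}$ lies in $K_n^1$. So $f(x)=f(d)+s_{n,i}(x-d)\in A$. Also $d,d'$ are fixed by $\sigma$, so $\sigma(x)\in(d,d')$ and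
$$f(\sigma(x))=f(d)+s_{n,i}(\sigma(x)-d)=\sigma\big(f(d)+s_{n,i}(x-d)\big)=\sigma(f(x)).$$
So $z=f(x)$ implies $\sigma(z)=f(\sigma(x))$; conversely $\sigma(z)=f(\sigma(x))=\sigma(f(x))$ implies $z=f(x)$ by injectivity. $\square$

## Hulls as increasing unions of internal compact sets

We must see that cuts in finitely generated admissible sets still contain two points. Such sets are not countable, as they contain $B^*$, so the argument of the warm-up needs a substitute for finite sets: compact sets.

**Definition (hull).** For $X\in\mathbb R^m$ ($m\ge0$) let $T_0(X)=B\cup\{X_1,\dots,X_m\}$ and, writing $T=T_k(X)$,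
$$T_{k+1}(X)=(T+T)\ \cup\bigcup_{\kappa\in K_{-1}^{k+1}}\kappa T\ \cup\ \bigcup_{n\in\mathbb N}\ \bigcup_{\kappa\in K_n^{k+1}}\kappa\big(T\cap[-\eta_n^{k+1},\eta_n^{k+1}]\big).$$

Inductively, $T_k(X)$ is compact, contains $0$, increases with $k$, and is contained in $\operatorname{span}_{\mathbb Q}(B\cup X)$. Only compactness needs an argument. For each $n$ the inner union is a finite union of compact sets, and it is contained in $[-\eta_n^{2k+2},\eta_n^{2k+2}]$, because $\theta_n^{k+1}\eta_n^{k+1}\le\eta_n^{2k+2}$. These intervals shrink to $0$. So a sequence in the whole union either has a subsequence inside finitely many of the compact sets or a subsequence converging to $0$, and $0\in T_{k+1}(X)$.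

For $X\in(\mathbb R^*)^m$ let $T_k(X)$ denote the internal set given by extension of the relation $t\in T_k(X)$, and put
$$\operatorname{cl}(X)=\bigcup_{k\in\mathbb N}T_k(X).$$
For example, for infinite $n$ the number $2^{-n}\delta_n$ lies in $T_1(\emptyset)$, since $2^{-n}\in K_n^1$ and $\delta_n\in E^*\cap[-\eta_n^1,\eta_n^1]$.

**Lemma 2.** (i) $\operatorname{cl}(X)$ is the smallest admissible set containing $X$. (ii) If $\sigma:\operatorname{cl}(X)\to A'$ is an isomorphism, then $A'=\operatorname{cl}(\sigma(X))$. (iii) Let $\sigma:A=\operatorname{cl}(X)\to A'$ be an isomorphism and $y\in\mathbb R^*\setminus A$. There are at least two $y'\in\mathbb R^*$ such that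
$$\text{for all }a\in A:\quad a<y\Rightarrow\sigma(a)<y'\quad\text{and}\quad a>y\Rightarrow\sigma(a)>y'.\tag{$\dagger$}$$

*Proof.* (i) By transfer the recursion holds for the internal sets $T_k(X)$ with $n$ ranging over $\mathbb N^*$ (the finite sets $K_{-1}^{k+1}$ are unchanged), and $T_k(X)$ increases with $k$. Clearly $B^*\subseteq T_0(X)$. If $a\in T_k(X)$ and $b\in T_l(X)$, then $a+b\in T_{\max(k,l)+1}(X)$. If $\kappa\in K_{-1}^C$ and $a\in T_k(X)$, then $\kappa a\in T_{\max(k,C)+1}(X)$. If $n\in\mathbb N^*$, $\kappa\in K_n^C$ and $a\in T_k(X)$ with $|a|\le\eta_n^{C'}$, put $k'=\max(k,C,C')$; then $a\in T_{k'}(X)$, $\kappa\in K_n^{k'+1}$ and $|a|\le\eta_n^{k'+1}$, so $\kappa a\in T_{k'+1}(X)$. So $\operatorname{cl}(X)$ is admissible. Conversely, if $A$ is admissible and contains $X$, then $T_0(X)\subseteq A$, and $T_k(X)\subseteq A$ implies $T_{k+1}(X)\subseteq A$ by the definition of admissibility, as $[-\eta_n^{k+1},\eta_n^{k+1}]\subseteq H_n$.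

(ii) $A'$ is admissible and contains $\sigma(X)$, so $\operatorname{cl}(\sigma(X))\subseteq A'$. The set $\sigma^{-1}(\operatorname{cl}(\sigma(X)))$ is admissible, contains $X$ and lies in $\operatorname{cl}(X)$, so by (i) it equals $\operatorname{cl}(X)$. Apply $\sigma$.

(iii) If $T$ is compact and $y\notin T$, then $\{t\in T:t<y\}=T\cap(-\infty,y]$ has a maximum unless it is empty. By transfer, for each $k$ there are
$$a_k=\max\{t\in T_k(X):t<y\},\qquad b_k=\min\{t\in T_k(X):t>y\}$$
in $T_k(X)\subseteq A$, or $a_k=-\infty$, respectively $b_k=+\infty$, if the set is empty; put $\sigma(\pm\infty)=\pm\infty$. As $T_k(X)$ increases with $k$, the internal intervals $(\sigma a_k,\sigma b_k)$ decrease. They are nonempty, as $a_k<b_k$, and remain nonempty after one point is deleted. By saturation their intersection has a point; delete it from every interval and apply saturation again to get a second point. Let $y'$ be any point of the intersection. If $a\in A$ and $a<y$, then $a\in T_k(X)$ for some $k$, so $a\le a_k$ and $\sigma(a)\le\sigma(a_k)<y'$. If $a>y$, then $a\ge b_k$ for some $k$ and $\sigma(a)\ge\sigma(b_k)>y'$.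 $\square$

## Adjoining one point

For an admissible set $A$ and a point $y$, let $A\langle y\rangle$ be the smallest admissible set containing $A\cup\{y\}$ (the intersection of all of them).

**Lemma 3 (extension).** Let $\sigma:A\to A'$ be an isomorphism of admissible sets, let $y\notin A$, and let $y'$ satisfy $(\dagger)$. Then $\sigma$ extends to an isomorphism $\tau:A\langle y\rangle\to A'\langle y'\rangle$ with $\tau(y)=y'$.

*Proof.* In the warm-up, the extension was $A+\mathbb Qy$. Here $y$ may be close to elements of $A$, and then $K_n$ acts on the small difference. So we record how well $A$ approximates $y$.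

**Step 1: approximations of $y$.** The purpose is to find the elements to which each $K_n$ must be applied. Let $S=\{n\in\Lambda:y\in A+H_n\}$. By (F2) it is an initial segment of $\Lambda$, and it contains $-1$. For $n\in S$ choose $a_n\in A$ with $y_n:=y-a_n\in H_n$, taking $a_{-1}=0$, so $y_{-1}=y$. For $n\le m$ in $S$,
$$y_n=y_m+c_{nm},\qquad c_{nm}:=a_m-a_n\in A\cap H_n,\tag{2}$$
since $c_{nm}=y_n-y_m$ and $H_m\subseteq H_n$. Hence $K_ny_n\subseteq A+K_ny_m\subseteq A+K_my_m$, and
$$W:=\bigcup_{n\in S}(A+K_ny_n)$$
is an increasing union of $\mathbb Q$-spaces. (Example: let $F=\emptyset$ and $A=\operatorname{cl}(\emptyset)$. Each $T_k(\emptyset)$ is the extension of a compact subset of $\mathbb R$, so all elements of $A$ are finite. If $y$ is infinite, then $y\notin A+H_0$, because $H_0$ is the set of finite elements. So $S=\{-1\}$ and $W=A+\mathbb Qy$.)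

**Step 2: $W=A\langle y\rangle$.** The purpose is to know the elements of $A\langle y\rangle$ explicitly, including the small ones. We claim that $W$ is admissible and equals $A\langle y\rangle$; moreover, if $m\in\Lambda$ and $w\in W\cap H_m$, then
$$w\in A,\quad\text{or}\quad w=a+\kappa y_n\ \text{ with } n\in S,\ n\ge m,\ \kappa\in K_n,\ a\in A\cap H_m.\tag{3}$$
To prove (3), write $w=a+\kappa y_n$ with $n\in S$, $\kappa\in K_n$, $a\in A$, and assume $\kappa\ne0$. If $m\le n$, then $\kappa y_n\in H_n\subseteq H_m$, so $a=w-\kappa y_n\in H_m$. If $m>n$, then $w\in H_m\subseteq H_n$, so $a=w-\kappa y_n\in A\cap H_n$, and $\kappa^{-1}a\in A$ since $K_n$ is a field. Also $\kappa^{-1}w\in K_nH_m\subseteq K_mH_m\subseteq H_m$. So $y_n=\kappa^{-1}w-\kappa^{-1}a\in A+H_m$, hence $y=y_n+a_n\in A+H_m$, i.e. $m\in S$. Now $w\in A+K_ny_n\subseteq A+K_my_m$, and either $w\in A$ or we are in the first case with $n=m$. This proves (3).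

For $w\in W\cap H_m$ and $\lambda\in K_m$, (3) gives $\lambda w\in A$, or $\lambda w=\lambda a+\lambda\kappa y_n\in A+K_ny_n$, since $a\in A\cap H_m$ and $K_m\subseteq K_n$. As an increasing union of $\mathbb Q$-spaces $W$ is closed under addition, and $B^*\subseteq A\subseteq W$. So $W$ is admissible, and it contains $y=y_{-1}$. Any admissible set containing $A\cup\{y\}$ contains $y_n=y-a_n\in H_n$, hence $K_ny_n$, hence $W$. So $W=A\langle y\rangle$.

**Step 3: the primed side looks the same.** The purpose is to transfer $S$ and the $y_n$ to $y'$. By $(\dagger)$, $y'\notin\sigma(A)=A'$, and $(\dagger)$ holds with roles exchanged, for $\sigma^{-1}$. Let $n\in\mathbb N^*$, $a\in A$ and $|y-a|\le\eta_n^C$. Then $a-\eta_n^C<y<a+\eta_n^C$, with strict inequalities because $a\pm\eta_n^C\in A$ and $y\notin A$. By $(\dagger)$ and $\sigma(\eta_n^C)=\eta_n^C$ we get $|y'-\sigma(a)|<\eta_n^C$; and conversely. So $\{n\in\Lambda:y'\in A'+H_n\}=S$, and $y_n':=y'-\sigma(a_n)\in H_n$ for $n\in S$. Step 2 applied to $(A',y')$ with the elements $\sigma(a_n)$ gives $A'\langle y'\rangle=\bigcup_{n\in S}(A'+K_ny_n')$. Moreover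 $y_n'=y_m'+\sigma(c_{nm})$ for $n\le m$ in $S$.

**Step 4: definition of $\tau$.** The purpose is to check that the only possible formula makes sense. Put
$$\tau(a+\kappa y_n)=\sigma(a)+\kappa y_n'\qquad(a\in A,\ \kappa\in K_n,\ n\in S).$$
Let $a+\kappa y_n=b+\lambda y_m$ with $n\le m$. By (2), $(\kappa-\lambda)y_m=b-a-\kappa c_{nm}$. This lies in $A$, as $c_{nm}\in A\cap H_n$, and in $H_m$, as $\kappa-\lambda\in K_m$ and $y_m\in H_m$. If $\kappa\ne\lambda$, multiplying by $(\kappa-\lambda)^{-1}\in K_m$ gives $y_m\in A$, hence $y\in A$, a contradiction. So $\kappa=\lambda$ and $b=a+\kappa c_{nm}$, and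
$$\sigma(b)+\lambda y_m'=\sigma(a)+\kappa\sigma(c_{nm})+\kappa y_m'=\sigma(a)+\kappa y_n',$$
using $\sigma(\kappa c_{nm})=\kappa\sigma(c_{nm})$. So $\tau$ is well defined. By (2) two elements of $W$ can be written with a common index, so $\tau$ is additive. It extends $\sigma$, so it is the identity on $B^*$; it sends $y=y_{-1}$ to $y'_{-1}=y'$; and it is onto $A'\langle y'\rangle$.

**Step 5: $\tau$ preserves order.** The purpose is to show that $w>0$ implies $\tau(w)>0$; by additivity $\tau$ is then strictly increasing, hence bijective. Let $w=a+\kappa y_n>0$. If $\kappa=0$, then $\tau(w)=\sigma(a)>0$. Let $\kappa\ne0$.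

Suppose $a\notin H_n$. Since $\kappa y_n\in H_n$ and $H_n$ is a convex group, $|a|>|\kappa y_n|$, so $a>0$. Then $\sigma(a)>0$, $\sigma(a)\notin H_n$ by $(\star)$, and $\kappa y_n'\in H_n$; hence $\tau(w)>0$.

Suppose $a\in H_n$. Then $\kappa^{-1}a\in A$ and $\sigma(\kappa^{-1}a)=\kappa^{-1}\sigma(a)$. With $e=a_n-\kappa^{-1}a\in A$ we have
$$w=\kappa(y-e),\qquad\tau(w)=\kappa(y'-\sigma(e)).$$
If $\kappa>0$, then $y>e$, so $y'>\sigma(e)$ by $(\dagger)$ and $\tau(w)>0$. If $\kappa<0$, then $y<e$, so $y'<\sigma(e)$ by $(\dagger)$ and again $\tau(w)>0$.

**Step 6: $\tau$ respects all scales.** The purpose is the last condition on isomorphisms. Let $w\in W\cap H_m$ and $\lambda\in K_m$. If $w\in A$, the condition holds for $\sigma$. Otherwise write $w=a+\kappa y_n$ as in (3). Then $\lambda\kappa\in K_n$ and $a\in A\cap H_m$, so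
$$\tau(\lambda w)=\sigma(\lambda a)+\lambda\kappa y_n'=\lambda\sigma(a)+\lambda\kappa y_n'=\lambda\tau(w).\qquad\square$$

## Values in a countable union of null sets: the end of the proof of Theorem A

**The back-and-forth system.** For a finite tuple $X$ and $y\notin\operatorname{cl}(X)$ we have $\operatorname{cl}(X)\langle y\rangle=\operatorname{cl}(X,y)$, as both are the smallest admissible set containing $X$ and $y$. Let $\Sigma$ be the family of all isomorphisms $\operatorname{cl}(X)\to\operatorname{cl}(X')$ with $X,X'$ finite tuples from $\mathbb R^*$. By Lemma 1 its members are partial isomorphisms of $\mathfrak N_F^*$, and $\Sigma$ is closed under inverses. Given $\sigma\in\Sigma$ with domain $\operatorname{cl}(X)$ and $y\notin\operatorname{cl}(X)$, Lemma 2(iii) gives $y'$ with $(\dagger)$, and Lemma 3 gives an extension with domain $\operatorname{cl}(X,y)$ and image $\operatorname{cl}(\sigma(X))\langle y'\rangle=\operatorname{cl}(\sigma(X),y')$, by Lemma 2(ii). So each $\sigma\in\Sigma$ preserves all formulas of the language of $\mathfrak N_F$.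

**Proposition 4.** If $g:U\to\mathbb R$ ($U\subseteq\mathbb R^m$) is $\emptyset$-definable in $\mathfrak N_F$ and $x\in U$, then $g(x)\in\operatorname{span}_{\mathbb Q}(B\cup\{x_1,\dots,x_m\})$.

*Proof.* Let $A=\operatorname{cl}(x)$ and $y=g(x)$. Suppose $y\notin A$. Lemma 2(iii) with $\sigma=\mathrm{id}_A$ gives two points with $(\dagger)$, so there is one, $y'$, with $y'\ne y$. Lemma 3 gives an isomorphism $\operatorname{cl}(x,y)\to\operatorname{cl}(x,y')$ fixing $x$ and sending $y$ to $y'$. It preserves the formula defining the graph of $g$, so $y'=g^*(x)=y$, a contradiction. So $y\in A$, i.e. $y$ lies in the extension of $T_k(x)$ for some standard $k$. Since $x$ and $y$ are standard, transfer gives $y\in T_k(x)$ in $\mathbb R$, and $T_k(x)\subseteq\operatorname{span}_{\mathbb Q}(B\cup\{x_1,\dots,x_m\})$. $\square$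

**Proof of Theorem A, part 1.** Let $F$ contain the parameters used to define $g$. For $\rho\in\mathbb Q^m$ and $q\in\mathbb Q^N$, $N\ge1$, the set
$$U_{\rho,q}=\{x\in U:g(x)-\rho\cdot x\in Z_q\}$$
is relatively closed in $U$, as $g$ is continuous and $Z_q$ is compact. By Proposition 4 these countably many sets cover $U$. By the Baire category theorem, in any nonempty open $V\subseteq U$ some $U_{\rho,q}$ contains an open box. On that box $x\mapsto g(x)-\rho\cdot x$ is continuous, its image is connected and contained in the null set $Z_q$, so it is constant. The union of all such boxes is open and dense in $U$. $\square$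

**Proof of Theorem A, part 2.** This was deduced from part 1 above. $\square$

**Proof of Theorem A, part 3.** Let $F$ contain the parameters used to define $D$, so that $D$ is $\emptyset$-definable in $\mathfrak N_F$, and let $T_k=T_k(\emptyset)\subseteq\mathbb R$. It is compact and contained in $\operatorname{span}_{\mathbb Q}(B)=\bigcup_qZ_q$, which is null; so $T_k$ is null and, being closed, nowhere dense. As $D=(D\setminus T_k)\cup(D\cap T_k)$, it suffices that $D\setminus T_k$ is open for some $k$.

Suppose not. Then for each $k$ some $x\in D\setminus T_k$ is not interior to $D\setminus T_k$. Since $T_k$ is closed, a small interval around $x$ misses $T_k$, and it contains a point $y\notin D$. So the set of pairs $(x,y)$ with $x\in D$, $y\notin D$, such that the closed interval between $x$ and $y$ misses $T_k$, is nonempty; and these sets decrease with $k$. By transfer and saturation there are $x\in D^*$ and $y\in\mathbb R^*\setminus D^*$ such that the closed interval between them misses all $T_k^*$, hence misses $\operatorname{cl}(\emptyset)$. So $x\notin\operatorname{cl}(\emptyset)$, and $(\dagger)$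 holds for $\sigma=\mathrm{id}$ on $\operatorname{cl}(\emptyset)$ with $x,y$ in the roles of $y,y'$. Lemma 3 gives an isomorphism $\operatorname{cl}(x)\to\operatorname{cl}(y)$ with $x\mapsto y$. It is in $\Sigma$ and preserves the formula defining $D$, so $y\in D^*$, a contradiction. $\square$

## How regular $f'$ can be

Since a $C^2$ function always gives field-type, one asks how close to $C^2$ the example can be. The freedom is in the choice of $\delta_n$.

**Theorem B (regularity).** Let $\omega:(0,1]\to(0,1]$ be nondecreasing with $\log\omega(t)/\log t\to0$ as $t\to0^+$. The $\delta_n$ can be chosen so that $|f'(x)-f'(y)|\le\omega(|x-y|)$ whenever $0<|x-y|$ is small enough.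

For example $\omega(t)=e^{-\sqrt{\log(1/t)}}$ is allowed, since $\log\omega(t)/\log t=1/\sqrt{\log(1/t)}$. With $r=\log(1/t)$ one has $\int_0^1\omega(t)\frac{dt}t=\int_0^\infty e^{-\sqrt r}\,dr<\infty$, so even Dini-continuity of $f'$ does not give field-type. What happens for Hölder $f'$ is not decided here.

*Proof.* **Step 1: choice of $\delta_n$.** The purpose is to make $\delta_n$ beat all powers of $2^{-n}$, but so slowly that $\omega(\delta_n/2)\ge2^{-n}$. For integers $r\ge3$ choose $t_r\in(0,1)$, nonincreasing in $r$, with $\log_2\frac1{\omega(t)}\le\frac1r\log_2\frac1t$ for $0<t\le t_r$; this is possible by hypothesis. Let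
$$r_n=\max\big(\{3\}\cup\{r:3\le r\le n+3,\ 2^{-n}\le t_r\}\big).$$
Then $r_n$ is nondecreasing and $r_n\to\infty$. Put $\delta_0=1$ and $\delta_n=2^{1-nr_n}$ for $n\ge1$. We have $\delta_1\le2^{-2}=\delta_0/4$, and $\delta_{n+1}\le2^{1-nr_n-r_{n+1}}\le\delta_n/8$ for $n\ge1$. Also $2^{Cn}\delta_n=2^{1+n(C-r_n)}\to0$ for all $C$. So this is a legitimate choice in Theorem A. For large $n$ we have $r_n>3$, so $2^{-n}\le t_{r_n}$ and $\delta_n/2=2^{-nr_n}\le2^{-n}\le t_{r_n}$. Hence $\log_2\frac1{\omega(\delta_n/2)}\le\frac1{r_n}\cdot nr_n=n$, i.e. $\omega(\delta_n/2)\ge2^{-n}$.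

**Step 2: oscillation of $c$.** The purpose is to bound $|c(x)-c(y)|$ at each scale. Let $|x-y|<\delta_n/2$. Points in two different intervals $J_{n+1,i}$ are separated by a gap $G_{m,j}$ with $m\le n$, of length at least $\delta_m/2\ge\delta_n/2$. So the closed interval between $x$ and $y$ meets at most one $J_{n+1,i}$. As $c$ is constant on each component of $[0,1]\setminus\bigcup_iJ_{n+1,i}$ and increases by $2^{-(n+1)}$ on each $J_{n+1,i}$, we get $|c(x)-c(y)|\le2^{-(n+1)}$.

**Step 3: conclusion.** The purpose is to combine the two bounds. If $|x-y|>0$ is small enough, then $\delta_{n+1}/2\le|x-y|<\delta_n/2$ for some large $n$, and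
$$|f'(x)-f'(y)|=|c(x)-c(y)|\le2^{-(n+1)}\le\omega(\delta_{n+1}/2)\le\omega(|x-y|).\qquad\square$$
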